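\title{Cohen forcing and the dual Kinna--Wagner principles}

\begin{abstract}
The dual Kinna--Wagner principle $\mathsf{KWP}^*_\alpha$ states that every nonempty set is an image of the $\alpha$-th iterated power set of an ordinal. Over a model of $\mathsf{ZFC}$, a symmetric system $(\mathbb{P},\mathcal{G},\mathcal{F})$ with $|\mathbb{P}\cup\mathcal{G}|=\kappa$ forces $\mathsf{KWP}^*_{\kappa^+}$, which for Cohen forcing $\mathrm{Add}(\omega,1)$ gives $\mathsf{KWP}^*_{(2^{\aleph_0})^+}$. Karagila and Schilhan asked whether this is optimal, or whether $\omega_1$ or even a countable ordinal always suffices. We show that it is optimal: over every model of $\mathsf{ZFC}$ there is one symmetric system on $\mathrm{Add}(\omega,1)$ that forces $\neg\mathsf{KWP}^*_\alpha$ for all $\alpha<(2^{\aleph_0})^+$. More generally, for infinite cardinals $\mu\le\kappa\le2^\mu$ there is a system on $\mathrm{Add}(\omega,\mu)$ with an abelian group of size $\kappa$ that forces $\neg\mathsf{KWP}^*_\alpha$ for all $\alpha<\kappa^+$.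
\end{abstract}

\section{Introduction}\label{sec:intro}

In $\mathsf{ZF}$, the axiom of choice is equivalent to the statement that every nonempty set is the image of an ordinal under a function. One weakens this by allowing iterated power sets of ordinals as domains. Define
\[
\mathcal{P}^0(X)=X,\qquad \mathcal{P}^{\alpha+1}(X)=\mathcal{P}(\mathcal{P}^\alpha(X)),\qquad \mathcal{P}^\lambda(X)=\bigcup_{\alpha<\lambda}\mathcal{P}^\alpha(X)\ \text{ for limit }\lambda,
\]
and let $\mathcal{P}^\alpha(\mathrm{Ord})$ be the class obtained in the same way from the class $\mathrm{Ord}$ of ordinals. The \emph{dual Kinna--Wagner principle} $\mathsf{KWP}^*_\alpha$ states that for every nonempty set $x$ there is a definable class surjection from $\mathcal{P}^\alpha(\mathrm{Ord})$ onto $x$; equivalently, that for every nonempty set $x$ there are an ordinal $\eta$ and a surjection from the set $\mathcal{P}^\alpha(\eta)$ onto $x$. Thus $\mathsf{KWP}^*_0$ is the axiom of choice, and the principles become weaker as $\alpha$ grows (Section~\ref{sec:background}). The least $\alpha$ for which $\mathsf{KWP}^*_\alpha$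 holds counts the power set operations that are needed to reach all sets from the ordinals, and so measures how far a model is from satisfying choice.

A \emph{symmetric system} is a triple $\mathcal{S}=(\mathbb{P},\mathcal{G},\mathcal{F})$ of a forcing notion $\mathbb{P}$, a group $\mathcal{G}$ of automorphisms of $\mathbb{P}$ and a normal filter $\mathcal{F}$ of subgroups of $\mathcal{G}$. Each $\mathbb{P}$-generic filter $G$ over the ground model $V$ gives a \emph{symmetric extension} $\mathsf{HS}^G_{\mathcal{S}}$, a model of $\mathsf{ZF}$ between $V$ and $V[G]$. We write $\Vdash_{\mathcal{S}}\varphi$ if $\varphi$ holds in every symmetric extension by $\mathcal{S}$, and we call the least $\alpha$ with $\Vdash_{\mathcal{S}}\mathsf{KWP}^*_\alpha$ the \emph{index} of $\mathcal{S}$. Throughout, $V\models\mathsf{ZFC}$, and cardinals such as $\kappa^+$ and $2^{\aleph_0}$ are computed in $V$. If $\mathcal{F}$ contains the trivial group, then $\mathsf{HS}^G_{\mathcal{S}}=V[G]$ and the index is $0$. In general the following upper bound is known.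

\begin{theorem}[known upper bound]\label{thm:upper}
Assume $\mathsf{ZFC}$. If $\mathcal{S}=(\mathbb{P},\mathcal{G},\mathcal{F})$ is a symmetric system and $|\mathbb{P}\cup\mathcal{G}|=\kappa$, then $\Vdash_{\mathcal{S}}\mathsf{KWP}^*_{\kappa^+}$.
\end{theorem}

Cohen forcing $\mathrm{Add}(\omega,1)$ is countable, so it has at most $2^{\aleph_0}$ automorphisms, and every system on it has index at most $(2^{\aleph_0})^+$. Karagila and Schilhan \cite{KS} ask whether this is optimal. In particular, for systems $\mathcal{S}=(\mathrm{Add}(\omega,1),\mathcal{G},\mathcal{F})$ over a model of $\mathsf{ZFC}$: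
\begin{enumerate}
\item[(a)] Does $\Vdash_{\mathcal{S}}\mathsf{KWP}^*_{\omega_1}$ hold for every such $\mathcal{S}$?
\item[(b)] Is there, for every such $\mathcal{S}$, some $\alpha<\omega_1$ with $\Vdash_{\mathcal{S}}\mathsf{KWP}^*_\alpha$?
\end{enumerate}

There is a reason to guess that $\omega_1$ suffices. An automorphism acts on names only through its action on the countably many conditions, and the topology of pointwise convergence on $\mathcal{G}$ is second countable. In such a space there is no strictly decreasing $\omega_1$-sequence of closed sets, so an analysis of $\mathcal{G}$ by smaller and smaller closed subgroups ends at a countable stage. The guess is wrong, because the relevant topology changes with each power set. Names for sets of ordinals test an automorphism against conditions, but names for elements of $\mathcal{P}^{\beta+1}(\mathrm{Ord})$ test it against names for elements of $\mathcal{P}^\beta(\mathrm{Ord})$, and these define finer and finer group topologies. We build a system in which the refinement continues for $(2^{\aleph_0})^+$ steps.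

Let $\mathrm{Fn}(\mu,2)$ be the set of finite partial functions from $\mu$ to $2$, ordered by reverse inclusion. Then $\mathrm{Fn}(\omega,2)=\mathrm{Add}(\omega,1)$, and $\mathrm{Fn}(\mu,2)\cong\mathrm{Add}(\omega,\mu)$ for infinite $\mu$, through a bijection of $\mu$ with $\mu\times\omega$.

\begin{theorem}\label{thm:main}
Assume $\mathsf{ZFC}$. Let $\mu\le\kappa\le2^\mu$ be infinite cardinals and $\mathbb{P}=\mathrm{Fn}(\mu,2)$. There is a symmetric system $\mathcal{S}=(\mathbb{P},\mathcal{G},\mathcal{F})$ with $\mathcal{G}$ abelian and $|\mathcal{G}|=\kappa$ such that $\Vdash_{\mathcal{S}}\neg\mathsf{KWP}^*_\alpha$ for all $\alpha<\kappa^+$.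
\end{theorem}

Here $|\mathbb{P}\cup\mathcal{G}|=\kappa$, so by Theorem~\ref{thm:upper} the index of this system is exactly $\kappa^+$. The choice $\mu=\omega$, $\kappa=2^{\aleph_0}$, together with $\omega_1<(2^{\aleph_0})^+$, answers the question.

\begin{corollary}\label{cor:cohen}
Assume $\mathsf{ZFC}$. There is a symmetric system $\mathcal{S}=(\mathrm{Add}(\omega,1),\mathcal{G},\mathcal{F})$ with $\Vdash_{\mathcal{S}}\neg\mathsf{KWP}^*_\alpha$ for every $\alpha<(2^{\aleph_0})^+$. Its index is $(2^{\aleph_0})^+$. Hence the bound $(2^{\aleph_0})^+$ for Cohen forcing is optimal, and the answers to \textup{(a)} and \textup{(b)} are negative.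
\end{corollary}

The choices $\mu=\omega$ and $\mu=\kappa$ give the two parts of the next statement.

\begin{corollary}\label{cor:sharp}
Assume $\mathsf{ZFC}$.
\begin{enumerate}
\item[(1)] For every infinite $\kappa\le2^{\aleph_0}$ there is a system on $\mathrm{Add}(\omega,1)$ with an abelian group of size $\kappa$ and index $\kappa^+$. In particular, there is one with a countable group and index $\omega_1$.
\item[(2)] For every infinite $\kappa$ there is a system with $\mathbb{P}=\mathrm{Add}(\omega,\kappa)$, $|\mathbb{P}\cup\mathcal{G}|=\kappa$ and index $\kappa^+$. So Theorem~\ref{thm:upper} is optimal for every infinite $\kappa$.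
\end{enumerate}
\end{corollary}

Theorem~\ref{thm:upper} is used only for these exact values; the proof of Theorem~\ref{thm:main} is self-contained. Section~\ref{sec:toy} shows the method on a small system that forces $\neg\mathsf{KWP}^*_1$. The general system is built in Sections~\ref{sec:trees} and~\ref{sec:system}. Section~\ref{sec:names} shows that elements of $\mathcal{P}^\alpha(\mathrm{Ord})$ have names with large symmetry groups, Section~\ref{sec:pairs} builds pairs of sets that such groups can swap, and Section~\ref{sec:proof} combines the two.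

\section{Background}\label{sec:background}

\subsection*{Iterated power sets}
Work in $\mathsf{ZF}$. Power sets and unions of transitive sets are transitive, so each $\mathcal{P}^\alpha(\eta)$ is transitive, that is, $\mathcal{P}^\alpha(\eta)\subseteq\mathcal{P}^{\alpha+1}(\eta)$. Hence $\mathcal{P}^\alpha(\eta)$ increases with $\alpha$, and by induction on $\alpha$ it increases with $\eta$. A surjection from $\mathcal{P}^\alpha(\eta)$ onto $x\ne\emptyset$ extends by a constant to any larger domain, so $\mathsf{KWP}^*_\alpha$ implies $\mathsf{KWP}^*_\beta$ for $\alpha\le\beta$.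

By induction on $\alpha$, $\mathcal{P}^\alpha(\mathrm{Ord})=\bigcup_\eta\mathcal{P}^\alpha(\eta)$: in the successor step, if $y\subseteq\mathcal{P}^\beta(\mathrm{Ord})$ is a set and $\eta_z$ is least with $z\in\mathcal{P}^\beta(\eta_z)$, then $y\in\mathcal{P}^{\beta+1}(\sup_{z\in y}\eta_z)$. The two forms of $\mathsf{KWP}^*_\alpha$ agree for the same reason: a class surjection onto $x$ remains onto when restricted to $\mathcal{P}^\alpha(\sup_{z\in x}\eta_z)$, where now $\eta_z$ is least such that $z$ has a preimage in $\mathcal{P}^\alpha(\eta_z)$; conversely, extend by a constant. We use the set form.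

\subsection*{Symmetric extensions}
A $\mathbb{P}$-name is a set of pairs $(p,\dot y)$ with $p\in\mathbb{P}$ and $\dot y$ a name; $\operatorname{dom}\dot x$ is the set of names $\dot y$ that occur in such pairs in $\dot x$, and $\dot x^G=\{\dot y^G:(p,\dot y)\in\dot x,\ p\in G\}$. An automorphism $\pi$ acts by $\pi\dot x=\{(\pi p,\pi\dot y):(p,\dot y)\in\dot x\}$. A \emph{normal filter} of subgroups of $\mathcal{G}$ is a nonempty family of subgroups closed under larger subgroups, finite intersections and conjugation by elements of $\mathcal{G}$. Let $\operatorname{sym}(\dot x)=\{\pi\in\mathcal{G}:\pi\dot x=\dot x\}$. The class $\mathsf{HS}$ of \emph{hereditarily symmetric} names is defined by recursion: $\dot x\in\mathsf{HS}$ if $\operatorname{sym}(\dot x)\in\mathcal{F}$ and $\operatorname{dom}\dot x\subseteq\mathsf{HS}$. The symmetric extension is $\mathsf{HS}^G=\{\dot x^G:\dot x\in\mathsf{HS}\}$. We use the following textbook facts.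
\begin{enumerate}
\item[(S1)] $\mathsf{HS}$ is closed under $\mathcal{G}$ and contains the check names $\check z$, which every automorphism fixes. $\mathsf{HS}^G$ is a transitive model of $\mathsf{ZF}$ with the same ordinals as $V$.
\item[(S2)] For $\dot x\in\mathsf{HS}$ write $p\Vdash\varphi(\dot x)$ if $\mathsf{HS}^G\models\varphi(\dot x^G)$ for all generic $G\ni p$. This relation is definable in $V$. What holds in $\mathsf{HS}^G$ is forced by some $p\in G$. If conditions forcing $\varphi$ are dense below $p$, then $p\Vdash\varphi$. If $p\Vdash\exists z\,\varphi(z)$, then $q\Vdash\varphi(\dot z)$ for some $q\le p$ and $\dot z\in\mathsf{HS}$.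
\item[(S3)] (Symmetry lemma.) For $\pi\in\mathcal{G}$ and $\dot x\in\mathsf{HS}$: $p\Vdash\varphi(\dot x)$ if and only if $\pi p\Vdash\varphi(\pi\dot x)$.
\end{enumerate}
For names $\dot x_i$ ($i\in I$) let $\{\dot x_i:i\in I\}^\bullet=\{(1,\dot x_i):i\in I\}$, where $1$ is the largest condition, and let $\langle\dot x_i:i\in I\rangle^\bullet$ be the name for the function $i\mapsto\dot x_i^G$ built from the $\check\imath$ and $\dot x_i$ by this operation and Kuratowski pairs. Automorphisms act on both term by term, and either name is in $\mathsf{HS}$ as soon as all $\dot x_i$ are in $\mathsf{HS}$ and the name is fixed by a group in $\mathcal{F}$. We write $z^\vee$ for $\check z$ when $z$ is a long expression.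

\subsection*{Translations}
Vector spaces are over $\mathbb{F}_2=\{0,1\}$. Subsets of $Y$ are identified with elements of $2^Y$, so sum is symmetric difference and product is intersection. For $a\in2^Y$, the \emph{translation} $\pi_a$ of $\mathrm{Fn}(Y,2)$ is given by $\operatorname{dom}\pi_a(p)=\operatorname{dom}p$ and $\pi_a(p)(k)=p(k)+a(k)$. Then $\pi_a\pi_b=\pi_{a+b}$, each $\pi_a$ is its own inverse, and $\pi_a(p)=p$ if and only if $a$ vanishes on $\operatorname{dom}p$. The proof of Theorem~\ref{thm:main} uses no other automorphisms. Translations also act on the tree $2^{<\omega}$, and for that presentation of $\mathrm{Add}(\omega,1)$ the proof works verbatim. A function $\varepsilon$ from a limit ordinal $I$ to $2$ is \emph{eventually $k$} if there is $j<I$ with $\varepsilon(i)=k$ for all $i\ge j$; it cannot be both eventually $0$ and eventually $1$.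

\section{A small case: failure of $\mathsf{KWP}^*_1$}\label{sec:toy}

A condition decides finitely many bits of a Cohen real $c$, so flipping all bits from some point on fixes the condition but moves the class of $c$ modulo finite changes to the class of its complement. To defeat names for sets of ordinals as well, we repeat this trick one level up, with a sequence of such pairs of classes in place of the sequence of bits.

Let $\mathbb{P}_0=\mathrm{Fn}(\omega^3,2)\cong\mathrm{Add}(\omega,1)$. For $a\in2^{\omega^3}$ the \emph{column} $a_{m,i}\in2^\omega$ is $n\mapsto a(m,i,n)$. Let $\mathcal{G}_0$ be the group of translations by those $a$ such that every column $a_{m,i}$ is eventually constant, with value $\hat a(m,i)$, and for every $m$ the sequence $i\mapsto\hat a(m,i)$ is eventually constant, with value $\hat a(m)$. We write $a$ for $\pi_a$. For finite $E\subseteq\omega^2$ and $B\subseteq\omega$ let $H(E,B)$ be the group of all $a\in\mathcal{G}_0$ with $a_{m,i}=0$ for $(m,i)\in E$ and $\hat a(m,i)=0$ for all $m\in B$, $i<\omega$. Since $H(E,B)\cap H(E',B')=H(E\cup E',B\cup B')$, these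 groups generate a filter $\mathcal{F}_0$, which is normal because $\mathcal{G}_0$ is abelian.

Let $c=\bigcup G$. For $\varepsilon\in2^\omega$ the name
\[
\dot c^{\,\varepsilon}_{m,i}=\{(p,(n,k)^\vee):(m,i,n)\in\operatorname{dom}p,\ p(m,i,n)+\varepsilon(n)=k\}
\]
denotes $c_{m,i}+\varepsilon$, and $a\dot c^{\,\varepsilon}_{m,i}=\dot c^{\,\varepsilon+a_{m,i}}_{m,i}$. For $k<2$ let
\[
\dot O^k_{m,i}=\{\dot c^{\,\varepsilon}_{m,i}:\varepsilon\text{ eventually }k\}^\bullet,\qquad
\dot O^k_m=\bigl\{\langle\dot O^{\varepsilon(i)}_{m,i}:i<\omega\rangle^\bullet:\varepsilon\text{ eventually }k\bigr\}^\bullet .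
\]
Then $a\dot O^k_{m,i}=\dot O^{k+\hat a(m,i)}_{m,i}$, and consequently $a\dot O^k_m=\dot O^{k+\hat a(m)}_m$. The group $H(\{(m,i)\},\emptyset)$ fixes $\dot c^{\,\varepsilon}_{m,i}$ and $\dot O^k_{m,i}$, the group $H(\emptyset,\{m\})$ fixes $\dot O^k_m$ and its members, and $\mathcal{G}_0$ fixes $\dot x=\{\dot O^k_m:m<\omega,\ k<2\}^\bullet$. So all these names are in $\mathsf{HS}$. Distinct $\varepsilon$ give distinct functions $c_{m,i}+\varepsilon$, so $\dot O^0_{m,i}$ and $\dot O^1_{m,i}$ denote disjoint nonempty sets, and by the same argument one level up so do $\dot O^0_m$ and $\dot O^1_m$.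

\begin{proposition}\label{prop:toy}
In every symmetric extension by $(\mathbb{P}_0,\mathcal{G}_0,\mathcal{F}_0)$, the set $\dot x^G$ is not an image of $\mathcal{P}(\eta)$ for any ordinal $\eta$.
\end{proposition}

\begin{proof}
\emph{Step 1: sets of ordinals do not see $B$.} Let $\dot y\in\mathsf{HS}$, $q\Vdash\dot y\subseteq\check\eta$ and $\operatorname{sym}(\dot y)\supseteq H(E',B')$, where $\operatorname{dom}q$ is contained in the columns listed in $E'$. We claim that $q\Vdash a\dot y=\dot y$ for all $a\in H(E',\emptyset)$. Let $q'\le q$ force $\check\gamma\in\dot y$. Let $u$ be $0$ on $\operatorname{dom}q'$ and equal to $a$ elsewhere. Then $u\in\mathcal{G}_0$ and $uq'=q'$. The sum $a+u$ has finite support and vanishes on the columns in $E'$, so $a+u\in H(E',B')$ and $u\dot y=a\dot y$. Applying $u$ to $q'\Vdash\check\gamma\in\dot y$ gives $q'\Vdash\check\gamma\in a\dot y$. Hence $q\Vdash\dot y\subseteq a\dot y$. Since $aq=q$ and $a+a=0$, applying $a$ gives the reverse inclusion.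

\emph{Step 2: a swap.} Suppose that $p$ forces $\dot h\in\mathsf{HS}$ to be a surjection from $\mathcal{P}(\check\eta)$ onto $\dot x$, and let $\operatorname{sym}(\dot h)\supseteq H(E,B)$. Pick $m\notin B$, and then $q\le p$ and $\dot y\in\mathsf{HS}$ with $q\Vdash\dot y\subseteq\check\eta\wedge\dot h(\dot y)=\dot O^0_m$. Choose $E',B'$ as in Step~1 with $E'\supseteq E$. Let $u$ be $1$ on the columns $(m,i)\notin E'$ for this fixed $m$, and $0$ elsewhere. Then $u\in H(E',\emptyset)$, so $uq=q$ and $q\Vdash u\dot y=\dot y$. Also $u\in H(E,B)$ since $m\notin B$, so $u\dot h=\dot h$. Finally $\hat u(m)=1$. Applying $u$ gives $q\Vdash\dot h(u\dot y)=\dot O^1_m$, so $q\Vdash\dot O^0_m=\dot O^1_m$, which is false.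
\end{proof}

The sets $B$ must be allowed in the filter, since otherwise the members of $\dot O^k_m$ would not be symmetric; Step~1 says that names of low complexity nevertheless ignore them. Three difficulties separate this from Theorem~\ref{thm:main}. First, the two levels must be replaced by well-founded trees of every rank below $\kappa^+$. Second, such a tree may have $\kappa$ leaves while $\mathbb{P}$ has only $\mu$ coordinates, so leaves cannot have columns of their own. Third, $\kappa^+$ trees must be served by one group of size $\kappa$.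

From now on fix $\mu\le\kappa\le2^\mu$ and $\mathbb{P}=\mathrm{Fn}(\mu,2)$.

\section{Ranked trees and their algebras}\label{sec:trees}

For an ordinal $\delta$ let $I_\delta=0$ if $\delta=0$, $I_\delta=\omega$ if $\delta$ is a successor, and $I_\delta=\delta$ if $\delta$ is a limit. For $\xi<\kappa^+$ define a tree $T_\xi$ of finite sequences of ordinals and a rank function on it by recursion on length. The root $\emptyset$ has rank $\xi+3$. A node $t$ has the children $t^\frown i$ for $i<I_t:=I_{\operatorname{rk}(t)}$, and
\[
\operatorname{rk}(t^\frown i)=\begin{cases}\gamma&\text{if }\operatorname{rk}(t)=\gamma+1,\\ i&\text{if }\operatorname{rk}(t)\text{ is a limit.}\end{cases}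
\]
So a node of rank $1$ has $\omega$ children of rank $0$, like the index $m$ in Section~\ref{sec:toy}, and a node of rank $\omega$ has one child of each finite rank. Ranks strictly decrease from a node to its children. The \emph{leaves} are the nodes of rank $0$; the others are \emph{inner} nodes, and for them $I_t$ is a limit ordinal. All entries of nodes are below $\max(\omega,\xi+3)<\kappa^+$, so $|T_\xi|\le\kappa$. We regard the trees as disjoint and put $T=\bigsqcup_{\xi<\kappa^+}T_\xi$. For $t\in T_\xi$ let $[t]=\{t'\in T_\xi:t'\supseteq t\}$; all nodes of $[t]$ have rank at most $\operatorname{rk}(t)$.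

In Section~\ref{sec:toy} a group element determined a function $\hat a$ on nodes whose value at $m$ was the eventual value at the children. We need a supply of such functions on $T_\xi$ that has size at most $\kappa$ and is closed under Boolean operations, so that a given function can be erased on a prescribed region. For inner $t$ and $j<I_t$ let
\[
D_{t,j}=\{t\}\cup\bigcup_{j\le i<I_t}[t^\frown i],
\]
so that $D_{t,0}=[t]$. Let $\mathcal{R}_\xi\subseteq2^{T_\xi}$ be the linear span of the \emph{generators}: the sets $D_{t,j}$ for inner $t\in T_\xi$ and $j<I_t$, and the sets $\{t\}=[t]$ for leaves $t\in T_\xi$. We say that these generators are \emph{based at} $t$; they are subsets of $[t]$. The regions to be erased are, for inner $t$ and $j\le I_t$,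
\[
C(t,j)=\bigcup_{i<j}[t^\frown i]\quad(j<I_t),\qquad C(t,I_t)=[t].
\]
In both cases $t^\frown i\in C(t,j)$ for $i<j$.

\begin{lemma}\label{lem:algebra}
Let $\xi<\kappa^+$.
\begin{enumerate}
\item[(a)] $\mathcal{R}_\xi$ is a field of subsets of $T_\xi$ of size at most $\kappa$. It contains all sets $[t]$ and $C(t,j)$ with $t\in T_\xi$.
\item[(b)] If $Y\in\mathcal{R}_\xi$ and $t\in T_\xi$ is inner, there is $j<I_t$ with $Y(t^\frown i)=Y(t)$ for all $j\le i<I_t$.
\item[(c)] If $\operatorname{rk}(t^\frown i)<\beta$ for all $i<j$, then all nodes of $C(t,j)$ have rank at most $\beta$.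
\end{enumerate}
\end{lemma}

\begin{proof}
(a) There are at most $\kappa$ generators, hence at most $\kappa$ finite sums. Each $[t]$ is a generator, in particular $T_\xi=[\emptyset]$, and $C(t,j)=[t]+D_{t,j}$ for $j<I_t$. Complements and unions are given by $T_\xi+Y$ and $Y+Z+YZ$, so it remains to show closure under products, and by distributivity it suffices that the intersection of two generators is a generator or empty. Generators based at incomparable nodes are disjoint. At the same node, $D_{t,j}\cap D_{t,j'}=D_{t,\max(j,j')}$, and a leaf carries only one generator. If $D'$ is based at $t'\supseteq t^\frown i$, then $D'\subseteq[t^\frown i]$, so $D_{t,j}\cap D'$ is $D'$ if $i\ge j$ and $\emptyset$ if $i<j$.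

(b) The maximum of finitely many $j<I_t$ is below $I_t$, so the property passes to sums and we may assume that $Y$ is a generator, based at $t'$. If $t'=t$, then $Y=D_{t,j}$ and this $j$ works. If $t'\subsetneq t$, then $[t]\subseteq[t'^\frown i]$ for some $i$, and $Y$ contains or misses $[t'^\frown i]$, so it is constant on $[t]$. If $t'\supseteq t^\frown i_0$, then $Y\subseteq[t^\frown i_0]$ vanishes at $t$ and at all children other than $t^\frown i_0$, so $j=i_0+1$ works; it is below $I_t$ because $I_t$ is a limit. If $t,t'$ are incomparable, $Y$ vanishes on $[t]$.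

(c) For $j<I_t$ each node lies in some $[t^\frown i]$ with $i<j$ and has rank below $\beta$. For $j=I_t$ we need $\operatorname{rk}(t)\le\beta$. If $\operatorname{rk}(t)=\gamma+1$ the hypothesis says $\gamma<\beta$. If $\operatorname{rk}(t)=\lambda$ is a limit it says $i<\beta$ for all $i<\lambda$, so $\lambda\le\beta$.
\end{proof}

Part (b) explains the shape of $C(t,j)$. A singleton $\{t'\}$ with $t'$ inner violates (b), so one cannot erase a function at $t'$ alone; erasing it on all of $[t']$ is allowed and touches only nodes of lower rank. A function that vanishes at all children of $t$ vanishes at $t$, so $C(t,I_t)$ has to contain $t$, and this is why (c) concludes with $\le\beta$.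

\section{The group and the filter}\label{sec:system}

\subsection*{One space of labels for all trees}
The direct sum of the $\mathcal{R}_\xi$ has size $\kappa^+$, which is too large. But every argument below involves finitely many trees only, so it is enough to have a space of size $\kappa$ that projects onto every finite product of the $\mathcal{R}_\xi$. Independent functions provide one.

\begin{lemma}\label{lem:indep}
There are a vector space $R$ with $|R|=\dim R=\kappa$ and a linear map $r\mapsto\hat r$ from $R$ to $2^T$ such that
\begin{enumerate}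
\item[(a)] $\hat r\restriction T_\xi\in\mathcal{R}_\xi$ for all $r\in R$ and $\xi<\kappa^+$;
\item[(b)] for every finite $\Xi\subseteq\kappa^+$ and all $Y_\xi\in\mathcal{R}_\xi$ $(\xi\in\Xi)$ there is $s\in R$ with $\hat s\restriction T_\xi=Y_\xi$ for all $\xi\in\Xi$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $J$ be the set of pairs $(F,g)$ with $F\subseteq\kappa$ finite and $g:\mathcal{P}(F)\to\kappa$. Then $|J|=\kappa$. For $X\subseteq\kappa$ define $f_X:J\to\kappa$ by $f_X(F,g)=g(X\cap F)$. If $X^1,\dots,X^n\subseteq\kappa$ are distinct and $\gamma_1,\dots,\gamma_n<\kappa$, let $F$ contain a point of each symmetric difference $X^i+X^{i'}$ ($i\ne i'$), so that the sets $X^i\cap F$ are distinct, and take $g$ with $g(X^i\cap F)=\gamma_i$. Then $f_{X^i}(F,g)=\gamma_i$ for all $i$.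

As $\kappa^+\le2^\kappa$, fix distinct $X_\xi\subseteq\kappa$ for $\xi<\kappa^+$, and fix surjections $\rho_\xi:\kappa\to\mathcal{R}_\xi$. Let $R$ be the vector space with basis $(r_\delta)_{\delta\in J}$ and let $r\mapsto\hat r$ be the linear map with $\hat r_\delta\restriction T_\xi=\rho_\xi(f_{X_\xi}(\delta))$. Then (a) holds since $\mathcal{R}_\xi$ is a subspace. For (b), pick $\gamma_\xi$ with $\rho_\xi(\gamma_\xi)=Y_\xi$ and $\delta\in J$ with $f_{X_\xi}(\delta)=\gamma_\xi$ for $\xi\in\Xi$, and let $s=r_\delta$.
\end{proof}

\subsection*{The group}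
In Section~\ref{sec:toy}, read $a$ by rows: row $n$ assigns the bit $a(m,i,n)$ to each leaf $(m,i)$. Now row $n$ will be a label $w(n)\in R$, which assigns the bit $\widehat{w(n)}(\ell)$ to each leaf $\ell$. To let a label act on $\mu$ coordinates we use that $2^\mu$ has room for $\kappa$ independent vectors.

Let $W$ be the group of eventually constant functions $w:\omega\to R$ under pointwise addition, and let $w_\infty$ be the eventual value of $w$. Then $|W|=\kappa$ and $w+w=0$. Partition $\mu=\bigsqcup_{n<\omega}A_n$ with $|A_n|=\mu$ and write $A_{<N}=\bigcup_{n<N}A_n$. An infinite vector space over $\mathbb{F}_2$ has dimension equal to its cardinality, so $\dim2^{A_n}=2^\mu\ge\kappa$, and we fix injective linear maps $e_n:R\to2^{A_n}$. For $w\in W$ let $a_w\in2^\mu$ be given by $a_w\restriction A_n=e_n(w(n))$. The map $w\mapsto\pi_{a_w}$ is an injective homomorphism; let $\mathcal{G}$ be its image. It is abelian of size $\kappa$. We identify $\mathcal{G}$ with $W$ and write $wp$, $w\dot x$.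

\subsection*{The filter}
A \emph{support} is a triple $(N,E,B)$ with $N<\omega$, $E$ a finite set of leaves of $T$, and $B$ a finite set of pairs $(t,j)$ with $t\in T$ inner and $j\le I_t$. Let $\Gamma(N,E,B)$ be the subgroup of all $w\in W$ such that
\begin{enumerate}
\item[(1)] $w(n)=0$ for $n<N$;
\item[(2)] $\widehat{w(n)}(\ell)=0$ for all $n<\omega$ and $\ell\in E$;
\item[(3)] $\widehat{w_\infty}(t^\frown i)=0$ for all $(t,j)\in B$ and $i<j$.
\end{enumerate}
Clauses (2) and (3) correspond to $E$ and $B$ in Section~\ref{sec:toy}. Clause (1) serves to fix conditions: if $\operatorname{dom}q\subseteq A_{<N}$ and $w$ satisfies (1), then $wq=q$, and every condition satisfies $\operatorname{dom}q\subseteq A_{<N}$ for large $N$. Clause (3) constrains $\widehat{w_\infty}$ at children of $t$ only, not on the subtrees above them. We have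
\[
\Gamma(N,E,B)\cap\Gamma(N',E',B')=\Gamma(\max(N,N'),E\cup E',B\cup B'),
\]
so the subgroups of $W$ that contain some $\Gamma(N,E,B)$ form a filter $\mathcal{F}$, normal since $W$ is abelian. This completes the definition of $\mathcal{S}=(\mathbb{P},\mathcal{G},\mathcal{F})$.

The ranks stratify the filter. We say that $B$ \emph{has level $\alpha$} if $\operatorname{rk}(t^\frown i)<\alpha$ whenever $(t,j)\in B$ and $i<j$. Let $\mathcal{F}_\alpha\subseteq\mathcal{F}$ be the filter of subgroups that contain some $\Gamma(N,E,B)$ with $B$ of level $\alpha$, and let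
\[
\mathcal{N}_\alpha=\{\dot y\in\mathsf{HS}:\operatorname{sym}(\dot y)\in\mathcal{F}_\alpha\}.
\]
Both increase with $\alpha$. Enlarging $N$ and $E$ shrinks $\Gamma(N,E,B)$ and does not affect the level; we use this freely.

To pass from an arbitrary support to one of bounded level we drop the constraints at nodes of high rank. For $(t,j)\in B$ and an ordinal $\beta$, the set $j^\beta=\{i<j:\operatorname{rk}(t^\frown i)\le\beta\}$ is an initial segment of $j$: it is $0$ or $j$ if $\operatorname{rk}(t)$ is a successor, and $\min(j,\beta+1)$ if $\operatorname{rk}(t)$ is a limit. The \emph{truncation} $B^\beta=\{(t,j^\beta):(t,j)\in B\}$ has level $\beta+1$. The limit case is the reason for allowing pairs $(t,j)$ with $j<I_t$.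

\subsection*{Tails and density}
The group elements that we construct are \emph{tails}: for $N<\omega$ and $s\in R$ let $u_{N,s}(n)=0$ for $n<N$ and $u_{N,s}(n)=s$ for $n\ge N$. For a support $(N,E,B)$ let
\[
C(E,B)=E\cup\bigcup_{(t,j)\in B}C(t,j)\subseteq T .
\]

\begin{lemma}\label{lem:tails}
Let $(N,E,B)$ be a support and $C=C(E,B)$.
\begin{enumerate}
\item[(a)] $C\cap T_\xi\in\mathcal{R}_\xi$ for all $\xi<\kappa^+$.
\item[(b)] If $B$ has level $\beta$, all nodes of $C$ have rank at most $\beta$.
\item[(c)] If $\hat s$ vanishes on $C$, then $u_{N,s}\in\Gamma(N,E,B)$.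
\end{enumerate}
\end{lemma}

\begin{proof}
The set $C\cap T_\xi$ is a finite union of sets $\{\ell\}$ and $C(t,j)$ in $\mathcal{R}_\xi$, so (a) follows from Lemma~\ref{lem:algebra}(a). Leaves have rank $0$, so (b) follows from Lemma~\ref{lem:algebra}(c). For (c), clause (1) holds by definition; clause (2) holds as the values of $u_{N,s}$ are $0$ and $s$ and $E\subseteq C$; clause (3) holds as the eventual value is $s$ and $t^\frown i\in C(t,j)$ for $i<j$.
\end{proof}

The next lemma generalizes the choice of $u$ in Step~1 of Proposition~\ref{prop:toy}. It has a topological reading. Let $\tau_\beta$ be the group topology on $W$ in which $\mathcal{F}_\beta$ is a neighborhood base at $0$. The lemma says that every basic neighborhood $w+\Gamma(N',E',B')$ of a point $w\in\Gamma(N,E,B^\beta)$ meets $\Gamma(N,E,B)$; that is, $\Gamma(N,E,B)$ is $\tau_\beta$-dense in $\Gamma(N,E,B^\beta)$.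

\begin{lemma}[density]\label{lem:density}
Let $(N,E,B)$ and $(N',E',B')$ be supports with $N'\ge N$, $E'\supseteq E$ and $B'$ of level $\beta$. For every $w\in\Gamma(N,E,B^\beta)$ there is $u\in\Gamma(N',E',B')$ with $w+u\in\Gamma(N,E,B)$.
\end{lemma}

\begin{proof}
The element $u$ has to cancel $w_\infty$ at the nodes of rank above $\beta$ that $B$ constrains, while vanishing on $C=C(E',B')$. These demands are compatible because $C$ has no node of rank above $\beta$, by Lemma~\ref{lem:tails}(b).

Let $r=w_\infty$ and let $\Xi$ be the finite set of $\xi$ such that $T_\xi$ contains a node occurring in $B$, $B'$ or $E'$. The sets $(\hat r\restriction T_\xi)\cdot(T_\xi\setminus C)$ are in $\mathcal{R}_\xi$, so by Lemma~\ref{lem:indep}(b) there is $s\in R$ with $\hat s\restriction T_\xi=(\hat r\restriction T_\xi)\cdot(T_\xi\setminus C)$ for $\xi\in\Xi$. Let $u=u_{N',s}$. Since $C\subseteq\bigcup_{\xi\in\Xi}T_\xi$, the function $\hat s$ vanishes on $C$, and $u\in\Gamma(N',E',B')$ by Lemma~\ref{lem:tails}(c).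

Clauses (1) and (2) for $(N,E,B)$ hold for $w$, and for $u$ because $N\le N'$ and $E\subseteq E'$, so they hold for $w+u$. For clause (3) let $(t,j)\in B$ and $i<j$; the node $t^\frown i$ lies in some $T_\xi$ with $\xi\in\Xi$. If $\operatorname{rk}(t^\frown i)\le\beta$, then $i<j^\beta$, so $\hat r(t^\frown i)=0$ and hence $\hat s(t^\frown i)=0$. If $\operatorname{rk}(t^\frown i)>\beta$, then $t^\frown i\notin C$, so $\hat s(t^\frown i)=\hat r(t^\frown i)$. In both cases $\hat r+\hat s$ vanishes at $t^\frown i$, and $r+s=(w+u)_\infty$.
\end{proof}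

\section{Names for elements of $\mathcal{P}^\alpha(\mathrm{Ord})$}\label{sec:names}

An element of $\mathcal{P}^{\beta+1}(\mathrm{Ord})$ is determined by which elements of $\mathcal{P}^\beta(\mathrm{Ord})$ it contains. If these have names in $\mathcal{N}_\beta$, then each membership question involves one condition and one such name, both fixed by a $\tau_\beta$-neighborhood of $0$. So the $\tau_\beta$-closure of the symmetry group still preserves the set, below a suitable condition.

\begin{lemma}\label{lem:names}
Let $\alpha$ be an ordinal. If $\dot x\in\mathsf{HS}$ and $p\Vdash\dot x\in\mathcal{P}^\alpha(\mathrm{Ord})$, then there are $q\le p$ and $\dot y\in\mathcal{N}_\alpha$ with $q\Vdash\dot x=\dot y$.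
\end{lemma}

\begin{proof}
Induction on $\alpha$. For $\alpha=0$, extend $p$ to $q$ forcing $\dot x=\check\gamma$; the name $\check\gamma$ is fixed by $W=\Gamma(0,\emptyset,\emptyset)\in\mathcal{F}_0$. For limit $\alpha$, extend $p$ to force $\dot x\in\mathcal{P}^\beta(\mathrm{Ord})$ for a particular $\beta<\alpha$, and use the induction hypothesis and $\mathcal{N}_\beta\subseteq\mathcal{N}_\alpha$.

Let $\alpha=\beta+1$. Let $\operatorname{sym}(\dot x)\supseteq\Gamma(N,E,B)$ with $\operatorname{dom}p\subseteq A_{<N}$, and let $U=\Gamma(N,E,B^\beta)\in\mathcal{F}_{\beta+1}$. Every $w\in U$ fixes $p$.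

\emph{Claim: $p\Vdash w\dot x=\dot x$ for all $w\in U$.} It suffices to show $p\Vdash\dot x\subseteq w\dot x$, since applying $w$ then gives $p\Vdash w\dot x\subseteq\dot x$. Let $q_0\le p$ and $\dot z_0\in\mathsf{HS}$ with $q_0\Vdash\dot z_0\in\dot x$. Then $q_0\Vdash\dot z_0\in\mathcal{P}^\beta(\mathrm{Ord})$, so by the induction hypothesis there are $q\le q_0$ and $\dot z\in\mathcal{N}_\beta$ with $q\Vdash\dot z=\dot z_0$. Let $\operatorname{sym}(\dot z)\supseteq\Gamma(N',E',B')$ with $B'$ of level $\beta$, $N'\ge N$, $E'\supseteq E$ and $\operatorname{dom}q\subseteq A_{<N'}$. Take $u$ from Lemma~\ref{lem:density}. Then $uq=q$ and $u\dot z=\dot z$, and applying $w$ to $(w+u)\dot x=\dot x$ gives $u\dot x=w\dot x$. Applying $u$ to $q\Vdash\dot z\in\dot x$ gives $q\Vdash\dot z\in w\dot x$, so $q\Vdash\dot z_0\in w\dot x$. Thus no extension of $p$ forces a name into $\dot x\setminus w\dot x$, and the claim follows by (S2).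

The claim gives a forced equality, and we need a name that $U$ fixes literally. Let $D=\{v\dot z:v\in W,\ \dot z\in\operatorname{dom}\dot x\}$, a subset of $\mathsf{HS}$ closed under $W$, and
\[
\dot y=\{(q,\dot z):q\le p,\ \dot z\in D,\ q\Vdash\dot z\in\dot x\}.
\]
Let $G\ni p$ be generic. Then $\dot y^G\subseteq\dot x^G$ by definition. Conversely, an element of $\dot x^G$ is $\dot z^G$ for some $(q',\dot z)\in\dot x$ with $q'\in G$, and $(q,\dot z)\in\dot y$ for any $q\in G$ extending $p$ and $q'$. So $p\Vdash\dot y=\dot x$. If $w\in U$ and $(q,\dot z)\in\dot y$, then $wq\le wp=p$, $w\dot z\in D$ and $wq\Vdash w\dot z\in w\dot x$; by the claim $wq\Vdash w\dot z\in\dot x$, so $(wq,w\dot z)\in\dot y$. Thus $w\dot y\subseteq\dot y$, and applying $w$ gives equality. Hence $\operatorname{sym}(\dot y)\supseteq U$ and $\dot y\in\mathcal{N}_{\beta+1}$.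
\end{proof}

\section{A pair of sets at every node}\label{sec:pairs}

We attach to each node $t$ two names that $w$ swaps exactly when $\widehat{w_\infty}(t)=1$. At inner nodes the construction is that of $\dot O^k_m$ in Section~\ref{sec:toy}. At leaves, the bit $c(m,i,n)$ is no longer available and has to be replaced by a two-valued object that $w$ changes exactly when $\widehat{w(n)}(\ell)=1$. The orbit $\{c\restriction A_n+e_n(r):r\in R\}$ splits into two halves according to the value $\hat r(\ell)$, and these halves are such objects.

Let $c=\bigcup G\in2^\mu$. For $b\in2^{A_n}$ the name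
\[
\dot c_{n,b}=\{(p,(k,i)^\vee):k\in A_n\cap\operatorname{dom}p,\ p(k)+b(k)=i\}
\]
denotes $c\restriction A_n+b$. A pair $(q,(k,i)^\vee)$ is in $w\dot c_{n,b}$ if and only if $(wq,(k,i)^\vee)\in\dot c_{n,b}$, which means $q(k)+a_w(k)+b(k)=i$. Hence
\begin{equation}\label{eq:c}
w\dot c_{n,b}=\dot c_{n,\,b+e_n(w(n))}.
\end{equation}
For a leaf $\ell$, $n<\omega$ and $k<2$ let $\dot o^{\,k}_{\ell,n}=\{\dot c_{n,e_n(r)}:r\in R,\ \hat r(\ell)=k\}^\bullet$. By \eqref{eq:c} and linearity, $w\dot c_{n,e_n(r)}=\dot c_{n,e_n(r+w(n))}$, and $r\mapsto r+w(n)$ maps $\{r:\hat r(\ell)=k\}$ onto $\{r:\hat r(\ell)=k+\widehat{w(n)}(\ell)\}$. Hence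
\begin{equation}\label{eq:o}
w\dot o^{\,k}_{\ell,n}=\dot o^{\,k+\widehat{w(n)}(\ell)}_{\ell,n}.
\end{equation}
Now define $\dot O^k_t$ by recursion on rank, with $\varepsilon$ ranging over functions in $V$:
\begin{align*}
\dot\sigma_{\ell,\varepsilon}&=\langle\dot o^{\,\varepsilon(n)}_{\ell,n}:n<\omega\rangle^\bullet&&\text{for a leaf }\ell\text{ and }\varepsilon\in2^\omega,\\
\dot\sigma_{t,\varepsilon}&=\langle\dot O^{\varepsilon(i)}_{t^\frown i}:i<I_t\rangle^\bullet&&\text{for inner }t\text{ and }\varepsilon\in2^{I_t},\\
\dot O^k_t&=\{\dot\sigma_{t,\varepsilon}:\varepsilon\text{ eventually }k\}^\bullet&&\text{for all }t\in T\text{ and }k<2.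
\end{align*}

\begin{lemma}\label{lem:pairs}
For all $t\in T$, $k<2$ and $w\in W$:
\begin{enumerate}
\item[(i)] $w\dot O^k_t=\dot O_t^{\,k+\widehat{w_\infty}(t)}$;
\item[(ii)] $\dot O^k_t\in\mathsf{HS}$;
\item[(iii)] $1\Vdash\dot O^0_t\ne\dot O^1_t$.
\end{enumerate}
\end{lemma}

\begin{proof}
Induction on $\operatorname{rk}(t)$. For $w\in W$ define $\varepsilon_w(n)=\widehat{w(n)}(t)$ for $n<\omega$ if $t$ is a leaf, and $\varepsilon_w(i)=\widehat{w_\infty}(t^\frown i)$ for $i<I_t$ if $t$ is inner.

(i) We have $w\dot\sigma_{t,\varepsilon}=\dot\sigma_{t,\varepsilon+\varepsilon_w}$, by \eqref{eq:o} for a leaf and by (i) for the children for an inner node. The function $\varepsilon_w$ is eventually $\widehat{w_\infty}(t)$: for a leaf because $w$ is eventually $w_\infty$, for an inner node by Lemmas~\ref{lem:indep}(a) and~\ref{lem:algebra}(b). So $\varepsilon\mapsto\varepsilon+\varepsilon_w$ maps the functions that are eventually $k$ onto those that are eventually $k+\widehat{w_\infty}(t)$.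

(ii) Let $\Gamma_t=\Gamma(0,\{t\},\emptyset)$ for a leaf and $\Gamma_t=\Gamma(0,\emptyset,\{(t,I_t)\})$ for an inner node. For $w\in\Gamma_t$ we have $\varepsilon_w=0$, hence also $\widehat{w_\infty}(t)=0$, so $\Gamma_t$ fixes every $\dot\sigma_{t,\varepsilon}$ and $\dot O^k_t$. It remains to see that the terms of $\dot\sigma_{t,\varepsilon}$ are in $\mathsf{HS}$. For an inner node this is (ii) for the children. For a leaf, $\Gamma(n+1,\emptyset,\emptyset)$ fixes $\dot c_{n,b}$ and $\dot o^{\,k}_{t,n}$ by \eqref{eq:c} and \eqref{eq:o}.

(iii) First, the two possible terms at each index of $\dot\sigma_{t,\varepsilon}$ denote distinct sets. For an inner node this is (iii) for the children. For a leaf $t\in T_\xi$, both values of $\hat r(t)$ occur, by $r=0$ and by Lemma~\ref{lem:indep}(b) applied to $\{t\}\in\mathcal{R}_\xi$; and $r\mapsto c\restriction A_n+e_n(r)$ is injective. So $\dot o^{\,0}_{t,n}$ and $\dot o^{\,1}_{t,n}$ denote disjoint nonempty sets. It follows that distinct $\varepsilon$ give distinct functions $\dot\sigma_{t,\varepsilon}^G$. No $\varepsilon$ is both eventually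 $0$ and eventually $1$, so $\dot O^0_t$ and $\dot O^1_t$ denote disjoint nonempty sets.
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proof}

Fix $\alpha<\kappa^+$. A group in $\mathcal{F}_\alpha$ has elements that swap the pair at a given node of rank $\alpha+1$. To refute a surjection $\dot h$, the swap must also fix $\dot h$, whose support may have any level; so we need infinitely many such nodes, placed so that no single support constrains all of them. In $T_\alpha$ the root has rank $\alpha+3$, its children $\langle m\rangle$ ($m<\omega$) have rank $\alpha+2$, and the nodes $\langle m,0\rangle$ have rank $\alpha+1$. Let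
\[
\dot x=\{\dot O^k_{\langle m,0\rangle}:m<\omega,\ k<2\}^\bullet .
\]
By Lemma~\ref{lem:pairs}(i) every $w\in W$ fixes $\dot x$, and by (ii) $\dot x\in\mathsf{HS}$. Suppose that in some symmetric extension the nonempty set $\dot x^G$ is an image of $\mathcal{P}^\alpha(\eta)$. By (S2) there are $p$ and $\dot h\in\mathsf{HS}$ such that $p$ forces that $\dot h$ is a surjection from $\mathcal{P}^\alpha(\check\eta)$ onto $\dot x$.

Let $\operatorname{sym}(\dot h)\supseteq\Gamma(N,E,B)$. The sets $[\langle m\rangle]\subseteq T_\alpha$ are pairwise disjoint and $B$ is finite, so there is $m$ such that no $(t',j)\in B$ has $t'\in[\langle m\rangle]$. Put $t=\langle m,0\rangle$. Choose $q_0\le p$ and $\dot y_0\in\mathsf{HS}$ with $q_0\Vdash\dot y_0\in\mathcal{P}^\alpha(\check\eta)\wedge\dot h(\dot y_0)=\dot O^0_t$. Since $\mathcal{P}^\alpha(\eta)\subseteq\mathcal{P}^\alpha(\mathrm{Ord})$, Lemma~\ref{lem:names} gives $q\le q_0$ and $\dot y\in\mathcal{N}_\alpha$ with $q\Vdash\dot y=\dot y_0$, so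
\begin{equation}\label{eq:h}
q\Vdash\dot h(\dot y)=\dot O^0_t .
\end{equation}
Let $\operatorname{sym}(\dot y)\supseteq\Gamma(N',E',B')$ with $B'$ of level $\alpha$, $N'\ge N$, $E'\supseteq E$ and $\operatorname{dom}q\subseteq A_{<N'}$.

Let $C=C(E',B')$. By Lemma~\ref{lem:tails}, $C\cap T_\alpha\in\mathcal{R}_\alpha$ and all nodes of $C$ have rank at most $\alpha$, so $t\notin C$. Let $\Xi$ consist of $\alpha$ and the finitely many $\xi$ such that $T_\xi$ contains a node occurring in $B$, $B'$ or $E'$. By Lemma~\ref{lem:indep}(b) choose $s\in R$ with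
\[
\hat s\restriction T_\alpha=[t]\setminus C,\qquad\hat s\restriction T_\xi=0\ \text{ for }\xi\in\Xi\setminus\{\alpha\},
\]
and let $u=u_{N',s}$.
\begin{itemize}
\item \emph{$u$ fixes $q$ and $\dot y$.} The function $\hat s$ vanishes on $C\subseteq\bigcup_{\xi\in\Xi}T_\xi$, so $u\in\Gamma(N',E',B')$ by Lemma~\ref{lem:tails}(c).
\item \emph{$u$ fixes $\dot h$.} We show $u\in\Gamma(N,E,B)$. Clauses (1) and (2) follow from the previous item, as $N\le N'$ and $E\subseteq E'$. For clause (3) let $(t',j)\in B$ and $i<j$. The node $t'^\frown i$ lies in a tree $T_\xi$ with $\xi\in\Xi$, so $\hat s(t'^\frown i)=1$ would imply $t'^\frown i\in[t]$. Then either $t'^\frown i=t$ and $t'=\langle m\rangle$, or $t'\supseteq t$. In both cases $t'\in[\langle m\rangle]$, against the choice of $m$.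
\item \emph{$u$ swaps the pair at $t$.} Since $t\in[t]\setminus C$ we have $\widehat{u_\infty}(t)=\hat s(t)=1$, so $u\dot O^0_t=\dot O^1_t$ by Lemma~\ref{lem:pairs}(i).
\end{itemize}
Applying $u$ to \eqref{eq:h} gives $q\Vdash\dot h(\dot y)=\dot O^1_t$, so $q\Vdash\dot O^0_t=\dot O^1_t$, contradicting Lemma~\ref{lem:pairs}(iii). Hence in every symmetric extension by $\mathcal{S}$ the set $\dot x^G$ is not an image of $\mathcal{P}^\alpha(\eta)$ for any $\eta$, that is, $\Vdash_{\mathcal{S}}\neg\mathsf{KWP}^*_\alpha$. The system $\mathcal{S}$ does not depend on $\alpha<\kappa^+$, and $\mathcal{G}$ is abelian of size $\kappa$. This proves Theorem~\ref{thm:main}. \hfill$\square$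

\begin{remark}[the intermediate level]
The children $\langle m\rangle$ of the root could not play the role of the nodes $\langle m,0\rangle$. The single pair $(\emptyset,\omega)$ constrains all of them, and the names $\dot\sigma_{\emptyset,\varepsilon}\in\mathsf{HS}$ for the two constant functions $\varepsilon$ enumerate the sets $\dot O^k_{\langle m\rangle}$, which therefore form a countable set in the extension. This is why the root of $T_\alpha$ has rank $\alpha+3$: one level above $\alpha$ to escape $C$, one to escape $B$, and one to have infinitely many choices of $m$.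
\end{remark}

\begin{remark}[the hypotheses]
The inequality $\kappa\le2^\mu$ is used once, for the embeddings $e_n$. It cannot be dropped, since $\mathbb{P}$ has at most $\mu^\mu=2^\mu$ automorphisms. The inequality $\mu\le\kappa$ is used only to have $|\mathbb{P}\cup\mathcal{G}|=\kappa$ when Theorem~\ref{thm:upper} is applied. The restriction $\xi<\kappa^+$ gives $|\mathcal{R}_\xi|\le\kappa$, which Lemma~\ref{lem:indep} needs for the surjections $\rho_\xi$. Choice in $V$ is used for the cardinal arithmetic and for the choice of $X_\xi$, $\rho_\xi$ and $e_n$.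
\end{remark}

\begin{thebibliography}{1}
\bibitem{KS} Asaf Karagila and Jonathan Schilhan, \emph{Towards a theory of symmetric extensions}, arXiv:2602.17338 (2026).
\end{thebibliography}
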